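\title{Interior jumps of generalized minimizers of $\mu$-elliptic functionals with linear growth}

\begin{abstract}
We study the Dirichlet problem for $\int_\Omega f(|\nabla w|)\,dx$ with a strictly convex integrand of linear growth, relaxed to $\mathrm{BV}(\Omega;\mathbb R^N)$. For $\mu$-elliptic integrands with $\mu\le 3$ and bounded data, minimizers are known to belong to $W^{1,1}$. We show that this fails for every $\mu>3$ when $n\ge2$: for the prototype integrand and every bounded Lipschitz domain there are bounded data for which every minimizer jumps across a prescribed hyperplane section. The proof compares minimizers with an explicit bounded subsolution that has infinite slope on the hyperplane and parabolic level sets. Conversely, if $tf''(t)$ is bounded and $\int^\infty\sqrt{tf''(t)}\,dt=\infty$, then all minimizers belong to $W^{1,1}$. When $f''$ is almost decreasing, this integral condition is necessary and sufficient.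
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The integrand}

Let $\Omega\subset\mathbb R^n$ be a bounded Lipschitz domain and let $N\ge1$. We equip $\mathbb R^{N\times n}$ with the Euclidean inner product $z\cdot\zeta$ and norm $|z|$. Throughout, $f\colon[0,\infty)\to[0,\infty)$ satisfies the following hypothesis.
\begin{itemize}
\item[(H)] The function $\Phi(z):=f(|z|)$ is strictly convex and of class $C^2$ on $\mathbb R^{N\times n}$, and there are $c,L>0$ and $\gamma\ge0$ with $c|z|-\gamma\le f(|z|)\le L(1+|z|)$ for all $z$.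
\end{itemize}
On a line through the origin, $\Phi$ is the even, strictly convex $C^2$ function $t\mapsto f(|t|)$. Hence $f\in C^2([0,\infty))$, $f'(0)=0$, $f'$ is strictly increasing and $f''\ge0$. The limit $\ell:=\lim_{t\to\infty}f'(t)$ equals $\lim_{t\to\infty}f(t)/t$ and therefore lies in $[c,L]$, and the recession function $f^\infty(t):=\lim_{s\to\infty}f(st)/s$ is $\ell t$. Replacing $f$ by $f/\ell$ changes neither the minimizers nor the form of any hypothesis below, so we \emph{normalize $\ell=1$}. Then
\[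
f^\infty(t)=t,\qquad 0\le f'<1,\qquad \delta(t):=1-f'(t)=\int_t^\infty f''(s)\,ds\;\downarrow\;0\quad(t\to\infty).
\]
For $z\neq0$, $t=|z|$ and $\hat z=z/t$ we have $\nabla\Phi(z)=f'(t)\hat z$ and
\begin{equation}\label{eq:hessian}
D^2\Phi(z)[\zeta,\zeta]=f''(t)\,(\hat z\cdot\zeta)^2+\frac{f'(t)}{t}\big(|\zeta|^2-(\hat z\cdot\zeta)^2\big).
\end{equation}
So the Hessian has the eigenvalue $f''(t)$ in the direction of $z$ and $f'(t)/t$ in the orthogonal directions. Hypothesis (H) does not depend on $N$ and $n$. Indeed, if $f\in C^2([0,\infty))$, $f'(0)=0$ and $f'$ is strictly increasing, then both eigenvalues tend to $f''(0)$ as $t\to0$, so $\Phi$ is $C^2$ on every Euclidean space, and $\Phi$ is strictly convex because $f$ is strictly increasing and strictly convex.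

For $\mu\in(1,\infty)$, the integrand is called \emph{$\mu$-elliptic} if there are $c_0,C_0>0$ with
\begin{equation}\label{eq:mu}
c_0(1+|z|^2)^{-\mu/2}|\zeta|^2\le D^2\Phi(z)[\zeta,\zeta]\le C_0(1+|z|^2)^{-1/2}|\zeta|^2\qquad\text{for all }z,\zeta.
\end{equation}
The tangential eigenvalue $f'(t)/t$ behaves like $1/t$ at infinity for every $f$ with (H). The exponent $\mu$ therefore measures how fast the radial eigenvalue $f''$ may decay, that is, how quickly $f'$ may approach its supremum $1$. The prototype is
\begin{equation}\label{eq:proto}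
f_\mu(t)=\int_0^t(1+\tau^{\mu-1})^{-1/(\mu-1)}\,\tau\,d\tau .
\end{equation}
Differentiating $f_\mu'(t)=t(1+t^{\mu-1})^{-1/(\mu-1)}$ gives
\[
f_\mu''(t)=(1+t^{\mu-1})^{-\mu/(\mu-1)}\big[(1+t^{\mu-1})-t^{\mu-1}\big]=(1+t^{\mu-1})^{-\mu/(\mu-1)}\le t^{-\mu}.
\]
The eigenvalues $f_\mu''(t)$ and $f_\mu'(t)/t=(1+t^{\mu-1})^{-1/(\mu-1)}$ are positive, tend to $1$ as $t\to0$, and are comparable to $(1+t^2)^{-\mu/2}$ and $(1+t^2)^{-1/2}$. Moreover $f_\mu'\uparrow1$, and $f_\mu'(1)(t-1)\le f_\mu(t)\le t$. Thus $f_\mu$ satisfies (H) with $\ell=1$ and is $\mu$-elliptic. For $\mu=3$ it is the area integrand $\sqrt{1+t^2}-1$.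

\subsection{The relaxed Dirichlet problem}

Given $u_0\in W^{1,1}(\Omega;\mathbb R^N)$, one wants to minimize $F[w]=\int_\Omega f(|\nabla w|)\,dx$ over $u_0+W^{1,1}_0(\Omega;\mathbb R^N)$. Minimizing sequences are bounded in $W^{1,1}$, but bounded sets of $W^{1,1}$ are not weakly compact: the gradients may concentrate. One therefore passes to the space $\mathrm{BV}(\Omega;\mathbb R^N)$ of $L^1$ maps whose distributional derivative $Dw$ is a finite Radon measure. Write $Dw=\nabla^aw\,\mathcal L^n+D^sw$ for the Lebesgue decomposition. A linear transition of height $a$ over a layer of width $\eta$ costs $\eta f(a/\eta)$ per unit area, and this tends to $f^\infty(a)$ as $\eta\to0$. That is the price assigned to concentrated derivative, inside $\Omega$ and on $\partial\Omega$. The relaxed functional is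
\[
\int_\Omega f(|\nabla^aw|)\,dx+\int_\Omega f^\infty\Big(\Big|\frac{dD^sw}{d|D^sw|}\Big|\Big)\,d|D^sw|+\int_{\partial\Omega}f^\infty\big(|(u_0-w)\otimes\nu_{\partial\Omega}|\big)\,d\mathcal H^{n-1},
\]
where $\nu_{\partial\Omega}$ is the outer unit normal and $u_0,w$ in the last integral denote traces. With our normalization it reads
\begin{equation}\label{eq:relaxed}
\overline F[w]=\int_\Omega f(|\nabla^aw|)\,dx+|D^sw|(\Omega)+\int_{\partial\Omega}|u_0-w|\,d\mathcal H^{n-1}.
\end{equation}
A \emph{$\mathrm{BV}$-minimizer} is a minimizer of $\overline F$ over all of $\mathrm{BV}(\Omega;\mathbb R^N)$; the boundary condition survives only as the penalty in the last term. A $\mathrm{BV}$-minimizer $u$ is \emph{$W^{1,1}$-regular} if $|D^su|(\Omega)=0$, that is, if $u\in W^{1,1}(\Omega;\mathbb R^N)$. This says nothing about whether $u$ attains the boundary values.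

For $\mu$-elliptic $f$ and data $u_0\in W^{1,1}\cap L^\infty$ the following is known. If $\mu\in(1,3)$, then $\mathrm{BV}$-minimizers are $C^1_{\mathrm{loc}}$ in $\Omega$. If $\mu=3$, they are still $W^{1,1}$-regular. For $\mu>3$ partial H\"older regularity results are available, and a minimizer in $\mathrm{BV}\setminus W^{1,1}(\Omega)$ has so far been constructed only for integrands that depend also on $x$. The question posed in \cite{BBG} is this: \emph{for $\mu>3$ and bounded data, does $W^{1,1}$-regularity still hold, or can interior singularities arise?}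

\subsection{Results}

Interior singularities arise for every $\mu>3$ as soon as $n\ge2$. To state this for a general integrand, put
\[
f^\sharp(s):=\max_{[s,2s]}f''\qquad(s>0)
\]
and consider the condition
\begin{equation}\label{eq:S}
\int_1^\infty\Big(\int_t^\infty f^\sharp(s)\,ds\Big)^{1/2}dt<\infty. \tag{S}
\end{equation}
If $f''(t)\le Ct^{-\mu}$ for $t\ge1$ with some $\mu>3$, then $\int_t^\infty f^\sharp\le Ct^{1-\mu}/(\mu-1)$, and \eqref{eq:S} holds because $(\mu-1)/2>1$. In particular $f_\mu$ satisfies \eqref{eq:S} for every $\mu>3$.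

\begin{theorem}[Interior jumps]\label{thm:jump}
Let $n\ge2$ and $N\ge1$, and let $f$ satisfy {\rm(H)} and \eqref{eq:S}; for instance, $f=f_\mu$ with any $\mu>3$. Let $\Omega\subset\mathbb R^n$ be any bounded Lipschitz domain, $H$ any hyperplane with $H\cap\Omega\neq\emptyset$, and $h>0$. Then there is $u_0\in W^{1,1}\cap L^\infty(\Omega;\mathbb R^N)$ such that $\mathrm{BV}$-minimizers exist, and the first component of every $\mathrm{BV}$-minimizer $u$ satisfies $u^1\ge h$ a.e.\ in $\Omega$ on one side of $H$ and $u^1\le-h$ a.e.\ in $\Omega$ on the other side. In particular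
\[
|D^su|(\Omega)\ge|Du|(H\cap\Omega)\ge2h\,\mathcal H^{n-1}(H\cap\Omega)>0.
\]
\end{theorem}

The theorem cannot hold for \emph{every} $\mu$-elliptic integrand with $\mu>3$. The lower bound in \eqref{eq:mu} gets weaker as $\mu$ grows, so the area integrand is $\mu$-elliptic for all $\mu\ge3$. What matters is the true decay of $f''$, and the next two results locate the threshold. They use the upper bound from \eqref{eq:mu},
\begin{equation}\label{eq:U}
D^2\Phi(z)[\zeta,\zeta]\le C_0(1+|z|^2)^{-1/2}|\zeta|^2\qquad\text{for all }z,\zeta. \tag{U}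
\end{equation}
By \eqref{eq:hessian} and $f'(t)/t\le\min\{1/t,\max_{[0,t]}f''\}$, condition \eqref{eq:U} holds exactly when $tf''(t)$ is bounded.

\begin{theorem}[No interior singularities]\label{thm:reg}
Let $n\ge2$ and $N\ge1$, and let $f$ satisfy {\rm(H)} and \eqref{eq:U}. If $\int_1^\infty\sqrt{tf''(t)}\,dt=\infty$, then for every bounded Lipschitz domain $\Omega$ and every $u_0\in W^{1,1}(\Omega;\mathbb R^N)$, every $\mathrm{BV}$-minimizer $v$ satisfies $D^sv=0$ in $\Omega$.
\end{theorem}

For $n=1$ the conclusion holds without the integral condition (Proposition~\ref{prop:oned}), so the assumption $n\ge2$ in Theorem~\ref{thm:jump} is necessary. A $\mu$-elliptic integrand with $\mu\le3$ has $\sqrt{tf''(t)}\ge c'/t$ for $t\ge1$ and is covered by Theorem~\ref{thm:reg}.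

\begin{corollary}[The threshold]\label{cor:sharp}
Let $n\ge2$, let $f$ satisfy {\rm(H)} and \eqref{eq:U}, and suppose that there are $\Lambda\ge1$ and $t_1\ge1$ with
\begin{equation}\label{eq:almost}
f''(s)\le\Lambda f''(t)\qquad\text{for }t_1\le t\le s\le2t.
\end{equation}
\begin{itemize}
\item[(a)] If $\int_1^\infty\sqrt{tf''}\,dt=\infty$ (equivalently, $\int_1^\infty\sqrt{1-f'}\,dt=\infty$), then all $\mathrm{BV}$-minimizers for all data are $W^{1,1}$-regular.
\item[(b)] If the integral is finite, then in every bounded Lipschitz domain $\Omega$ and for every $N$ there are bounded data for which no $\mathrm{BV}$-minimizer is $W^{1,1}$-regular.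
\end{itemize}
In particular, for the prototypes $f_\mu$ regularity holds if and only if $\mu\le3$. If $f''(t)=t^{-3}(\log t)^{-\beta}$ for large $t$, with $\beta\ge0$, it holds if and only if $\beta\le2$.
\end{corollary}

Section~\ref{sec:why} explains where the exponent $3$ comes from, and Section~\ref{sec:bv} recalls facts about $\mathrm{BV}$. Theorem~\ref{thm:jump} is proved in Sections~\ref{sec:barrier} and \ref{sec:comparison}, Theorem~\ref{thm:reg} in Section~\ref{sec:dual}, and Corollary~\ref{cor:sharp} in Section~\ref{sec:cor}.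

\section{Where the exponent three comes from}\label{sec:why}

Since $f'<1$, we have $f(t+s)<f(t)+s$ for $s>0$: spreading a jump out is strictly cheaper than making it. In one dimension this settles the matter for every integrand.

\begin{proposition}\label{prop:oned}
Let $n=1$, let $f$ satisfy {\rm(H)}, let $\Omega=(0,\lambda)$ and $u_0\in W^{1,1}(\Omega;\mathbb R^N)$. Then every $\mathrm{BV}$-minimizer $v$ satisfies $D^sv=0$.
\end{proposition}

\begin{proof}
Put $m=\lambda^{-1}\int_0^\lambda\nabla^av\,dx$ and $s=\lambda^{-1}|D^sv|(\Omega)$, and let $w$ be the affine map with the same boundary traces as $v$. The slope of $w$ is $\lambda^{-1}Dv(\Omega)$ and has norm at most $|m|+s$. If $s>0$, then monotonicity of $f$, the bound $f'<1$ and Jensen's inequality give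
\[
\int_0^\lambda f(|w'|)\,dx\le\lambda f(|m|+s)<\lambda\Phi(m)+\lambda s\le\int_0^\lambda\Phi(\nabla^av)\,dx+|D^sv|(\Omega).
\]
The boundary terms of $\overline F[w]$ and $\overline F[v]$ agree, so $\overline F[w]<\overline F[v]$, a contradiction.
\end{proof}

One might guess that the same mechanism works in all dimensions. The rest of this section is a heuristic, not used in the proofs, that shows what a jump requires when $n\ge2$. Let $N=1$, and suppose that a minimizer $u$ is smooth on both sides of a surface $\Gamma$ and jumps upward in the direction of the unit normal $\nu$. Let $\sigma=\nabla\Phi(\nabla u)$. Add $s\varphi$ to $u$ on the upper side only. To first order the jump term changes by $s\int_\Gamma\varphi$, and the bulk term by $s\int\sigma\cdot\nabla\varphi=-s\int\varphi\operatorname{div}\sigma-s\int_\Gamma\varphi\,\sigma\cdot\nu$. So $\operatorname{div}\sigma=0$ off $\Gamma$ and $\sigma\cdot\nu=1$ on $\Gamma$; the same variation on the lower side gives the same condition there. Since $|\sigma|=f'(|\nabla u|)$,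 the slope of $u$ must be \emph{infinite} on both sides of $\Gamma$, while $u$ itself stays finite.

Write $p=|\nabla u|$ and $\omega=\nabla u/p$, so that $\sigma=f'(p)\,\omega$ and
\begin{equation}\label{eq:div}
\operatorname{div}\sigma=f'(p)\operatorname{div}\omega+f''(p)\,\omega\cdot\nabla p=f'(p)\operatorname{div}\omega-\omega\cdot\nabla[\delta(p)].
\end{equation}
Here $\operatorname{div}\omega$ is the sum of the principal curvatures of the level sets of $u$. The equation $\operatorname{div}\sigma=0$ says that the deficit $\delta(p)$, which vanishes on $\Gamma$, grows along $\omega$ at a rate given by this curvature. With flat level sets, as in dimension one, $\delta(p)$ cannot leave the value $0$, and the slope cannot come down from infinity.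

On one side of a curved surface this is easy to arrange. Outside the unit ball the field $\sigma=x/|x|^n$ is divergence free, and it equals $\nabla\Phi(\nabla u)$ for the radial function with slope $T(r)=(f')^{-1}(r^{1-n})$. The inverse of $T$ is $r(t)=f'(t)^{-1/(n-1)}$, and $r(t)-1$ is comparable to $\delta(t)$ for large $t$. The area under the graph of $T$ near $r=1$ is therefore finite if and only if $\int^\infty\delta\,dt<\infty$. For $f_\mu$ we have $\delta(t)\sim t^{1-\mu}/(\mu-1)$, and the condition is $\mu>2$. For $n=2$, $\mu=3$ one finds $T(r)=(r^2-1)^{-1/2}$, the catenoid.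

An interior jump needs both sides. The deficit $\delta(p)$ must grow away from $\Gamma$, which means along $\omega$ above $\Gamma$ and along $-\omega$ below. So $\operatorname{div}\omega\ge0$ above and $\operatorname{div}\omega\le0$ below. If $\omega$ is smooth across $\Gamma$, then $\operatorname{div}\omega=0$ on $\Gamma$ and $|\operatorname{div}\omega|\le C\rho$ at distance $\rho$ from $\Gamma$. Integrating along $\omega$ now gives $\delta(p)\le C\rho^2$, where the sphere gave $\delta(p)\approx\rho$. The slope at distance $\rho$ is then at least $T(\rho)$, where $T$ is the inverse of $R(t)=c\sqrt{\delta(t)}$, and a finite height requires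
\[
\int^\infty\sqrt{1-f'(t)}\,dt<\infty .
\]
For $f_\mu$ this is $(\mu-1)/2>1$, that is, $\mu>3$.

The proof of Theorem~\ref{thm:jump} makes this picture rigorous in the simplest geometry. We take $\Gamma$ flat and surround it with level sets whose curvature grows linearly in $\rho$. We do not solve $\operatorname{div}\sigma=0$; a subsolution on each side suffices, because minimizers can be compared with it.

\section{Facts about functions of bounded variation}\label{sec:bv}

We use the following standard facts; a general reference is \cite{AFP}. Balls are denoted by $B_r(x)$, and $A\subset\mathbb R^n$ is a bounded open set.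

\begin{itemize}
\item[(B1)] \emph{Compactness.} If $A$ has Lipschitz boundary and $(v_k)$ is bounded in $\mathrm{BV}(A)$, then a subsequence converges in $L^1(A)$ to some $v\in\mathrm{BV}(A)$, and $Dv_k\to Dv$ weakly* in the sense of measures.
\item[(B2)] \emph{Traces.} If $A$ has Lipschitz boundary, there is a linear map $\operatorname{tr}\colon\mathrm{BV}(A)\to L^1(\partial A)$ with $r^{-n}\int_{A\cap B_r(x)}|v-\operatorname{tr}v(x)|\,dy\to0$ as $r\downarrow0$ for $\mathcal H^{n-1}$-a.e.\ $x\in\partial A$, and the Gauss--Green formula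
\[
\int_Av\operatorname{div}\zeta\,dx+\int_A\zeta\cdot dDv=\int_{\partial A}\operatorname{tr}v\;\zeta\cdot\nu_{\partial A}\,d\mathcal H^{n-1}
\]
holds for $\zeta\in C^1(\overline A;\mathbb R^n)$. The first property shows that the trace commutes with Lipschitz functions of $v$, such as truncations, and that an inequality $v\ge h$ a.e.\ near a boundary piece passes to the trace. Functions in $W^{1,1}_0(A)$ have trace zero. By Gagliardo's theorem, the trace maps $W^{1,1}(A)$ onto $L^1(\partial A)$.
\item[(B3)] \emph{Gluing} \cite[Thm.~3.84, Cor.~3.89]{AFP}. Let $A=A_1\cup\Sigma\cup A_2$ be a disjoint union with $A_1,A_2$ open, where either $A_1$ is a Lipschitz domain with $\overline{A_1}\subset A$ and $\Sigma=\partial A_1$, or $A$ is a box and $\Sigma$ is its section by a hyperplane $\{x_1=\eta\}$. If $v_i\in\mathrm{BV}(A_i)$, then the function $v$ equal to $v_i$ on $A_i$ is in $\mathrm{BV}(A)$, and on $\Sigma$ the measure $Dv$ equals $(\operatorname{tr}v_2-\operatorname{tr}v_1)\,\nu\,\mathcal H^{n-1}$, with $\nu$ the unit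 normal pointing into $A_2$.
\item[(B4)] \emph{Locality.} If $a,b\in\mathrm{BV}(A)$ agree a.e.\ on a measurable set $E$, then $\nabla^aa=\nabla^ab$ a.e.\ on $E$.
\item[(B5)] \emph{Positive and negative parts.} If $g\in\mathrm{BV}(A)$, then $g_\pm\in\mathrm{BV}(A)$ and $|Dg|(E)=|Dg_+|(E)+|Dg_-|(E)$ for every Borel set $E\subset A$. This follows from the coarea formula $|Dg|(E)=\int_{\mathbb R}|D\chi_{\{g>t\}}|(E)\,dt$: the levels $t>0$ contribute $|Dg_+|(E)$, and the levels $t<0$ contribute $|Dg_-|(E)$, because $\{g_->s\}$ is the complement of $\{g>-s\}$ up to a null set for all but countably many $s>0$.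
\item[(B6)] \emph{Reshetnyak's lower semicontinuity theorem} \cite[Thm.~2.38]{AFP}. Let $\Psi\colon\mathbb R^m\to[0,\infty]$ be convex, lower semicontinuous and positively $1$-homogeneous. If finite $\mathbb R^m$-valued Radon measures $\lambda_k$ on $A$ converge weakly* to $\lambda$, then $\int_A\Psi\big(\frac{d\lambda}{d|\lambda|}\big)\,d|\lambda|\le\liminf_k\int_A\Psi\big(\frac{d\lambda_k}{d|\lambda_k|}\big)\,d|\lambda_k|$.
\end{itemize}

\section{A subsolution with infinite slope on a hyperplane}\label{sec:barrier}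

In this section $n\ge2$, functions are scalar, and $\Phi(z)=f(|z|)$ for $z\in\mathbb R^n$. Fix $K>0$ and put
\[
Q=(-K,K)^n,\qquad Q_\pm=Q\cap\{\pm x_1>0\},\qquad\Gamma=Q\cap\{x_1=0\},\qquad Q'=(-K,K)^{n-1}.
\]
We write $x=(x_1,x')$ with $x'=(x_2,\dots,x_n)$, and $e_1,e_2$ are the first two coordinate vectors.

\begin{definition}\label{def:barrier}
Let $0<h\le M$. A \emph{barrier between $h$ and $M$} is a function $w\in C^2(Q_+)\cap W^{1,1}(Q_+)$ such that
\begin{itemize}
\item[(i)] $h\le w\le M$ in $Q_+$;
\item[(ii)] $\sigma:=\nabla\Phi(\nabla w)$ is of class $C^1$ on $\overline{Q_+}\cap\{x_1>0\}$, and $\operatorname{div}\sigma>0$ in $Q_+$;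
\item[(iii)] $\sigma(x)\to e_1$ as $x_1\downarrow0$, uniformly in $x'$.
\end{itemize}
\end{definition}

We look for $w$ as a function of a single variable $\rho(x)$. The choice of $\rho$ fixes the level sets and makes the first term of \eqref{eq:div} positive; the choice of the slope profile keeps the second term small.

\subsection{A foliation by parabolas}

The curves $x_1=r\kappa(x_2)$ with a fixed concave $\kappa$ have curvature proportional to $r$ to first order, which is the growth found in Section~\ref{sec:why}. The second variable is needed to bend them, and this is the only place where $n\ge2$ enters. Let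
\[
\varepsilon=\frac1{4K^2},\qquad\kappa(x_2)=1-\varepsilon x_2^2,\qquad\rho(x)=\frac{x_1}{\kappa(x_2)},\qquad\omega=\frac{\nabla\rho}{|\nabla\rho|};
\]
see Figure~\ref{fig:foliation}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.2]
\begin{scope}
\clip (-1,-1) rectangle (1,1);
\foreach \q in {0.2,0.4,0.6,0.8,1.0,1.2}{
\draw[gray,domain=-1:1,smooth] plot ({\q*(1-\x*\x/4)},{\x});
\draw[gray,domain=-1:1,smooth] plot ({-\q*(1-\x*\x/4)},{\x});}
\end{scope}
\draw (-1,-1) rectangle (1,1);
\draw[very thick] (0,-1) -- (0,1);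
\draw[thick,rotate around={25:(0.1,0)}] (0.1,0) ellipse (0.75 and 0.5);
\node[above] at (0,1) {$\Gamma$};
\node[fill=white,inner sep=1pt] at (0.5,0.15) {$\Omega$};
\node[right] at (1,0) {$U=M$};
\node[left] at (-1,0) {$U=-M$};
\end{tikzpicture}
\caption{The square $Q=(-1,1)^2$, the segment $\Gamma=\{x_1=0\}$, and the parabolas $|x_1|=r(1-x_2^2/4)$. They are the level sets of the barrier on the right and of its odd reflection on the left. Their curvature vanishes on $\Gamma$ and grows linearly in $r$. Outside $\Omega$, competitors are extended by $U=M\operatorname{sign}(x_1)$.}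
\label{fig:foliation}
\end{figure}

\begin{lemma}\label{lem:foliation}
On $\overline{Q_+}\cap\{x_1>0\}$ the functions $\rho$, $|\nabla\rho|$ and $\omega$ are smooth, and
\begin{itemize}
\item[(a)] $0<\rho\le\frac43x_1\le\frac43K$, $\;1\le|\nabla\rho|^2<3$, and $\omega\to e_1$ uniformly as $x_1\downarrow0$;
\item[(b)] $\operatorname{div}\omega\ge\varepsilon\rho$;
\item[(c)] $\omega\cdot\nabla|\nabla\rho|\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $\frac34\le\kappa\le1$, $|\kappa'|\le2\varepsilon K=\frac1{2K}$ and $\kappa''=-2\varepsilon$. Put $b=\rho\kappa'$ and $S=\sqrt{1+b^2}$. In the $(x_1,x_2)$-components (all others vanish),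
\[
\nabla\rho=\frac1\kappa(1,-b),\qquad|\nabla\rho|=\frac S\kappa,\qquad\omega=\frac1S(1,-b).
\]

(a) The bounds on $\rho$ follow from $\kappa\ge\frac34$. Then $|b|\le\frac{\rho}{2K}\le\frac23$, so $S^2\le\frac{13}9$, $S^3<2$, and $1\le|\nabla\rho|^2\le\frac{13}9\cdot\frac{16}9=\frac{208}{81}<3$. Since $|b|\le\frac{2x_1}{3K}$, we get $\omega\to e_1$ uniformly.

(b) From $\nabla b=\kappa'\nabla\rho+\rho\kappa''e_2$ we read off $\partial_1b=\kappa'/\kappa$ and $\partial_2b=\rho\kappa''-\rho\kappa'^2/\kappa$. Since $\frac{d}{db}S^{-1}=-bS^{-3}$ and $\frac d{db}(bS^{-1})=S^{-1}-b^2S^{-3}=S^{-3}$,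
\[
\partial_1\omega_1=-\frac{b\,\partial_1b}{S^3}=-\frac{\rho\kappa'^2}{\kappa S^3},\qquad\partial_2\omega_2=-\frac{\partial_2b}{S^3}=-\frac{\rho\kappa''}{S^3}+\frac{\rho\kappa'^2}{\kappa S^3}.
\]
The sum is $\operatorname{div}\omega=-\rho\kappa''/S^3=2\varepsilon\rho/S^3\ge\varepsilon\rho$.

(c) We have $\omega\cdot\nabla|\nabla\rho|=\frac1\kappa\,\omega\cdot\nabla S+S\,\omega\cdot\nabla\frac1\kappa$. Using $\nabla S=b\nabla b/S$, $\omega\cdot\nabla\rho=S/\kappa$ and $\omega_2=-\rho\kappa'/S$, we find
\[
\omega\cdot\nabla S=\frac{\rho\kappa'}S\Big(\frac{\kappa'S}\kappa-\frac{\rho^2\kappa'\kappa''}S\Big)=\frac{\rho\kappa'^2}\kappa+\frac{2\varepsilon\rho^3\kappa'^2}{S^2}\ge0,\qquad S\,\omega\cdot\nabla\frac1\kappa=-\frac{S\omega_2\kappa'}{\kappa^2}=\frac{\rho\kappa'^2}{\kappa^2}\ge0.\qedhere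
\]
\end{proof}

Property (c) is needed because $\rho$ is not a distance function. For $w$ with $\nabla w=T(\rho)\nabla\rho$ the term $\omega\cdot\nabla p$ in \eqref{eq:div} contains $T\,\omega\cdot\nabla|\nabla\rho|$, with the large factor $T$, and (c) gives this term the favorable sign. For the same reason $p$ is only known to lie in $[T,2T]$, and this is why $f^\sharp$ appears in \eqref{eq:S} in place of $f''$.

\subsection{From a slope profile to a barrier}

\begin{lemma}\label{lem:barrier}
Let $r_0>\frac43K$, and let $T\in C^1((0,r_0))$ be positive and decreasing with $T(0+)=\infty$. Suppose that, for $0<r\le\frac43K$,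
\begin{equation}\label{eq:profile}
f'(T(r))\ge\tfrac12,\qquad f^\sharp(T(r))\,|T'(r)|\le\tfrac\varepsilon8r,\qquad\text{and that}\qquad J:=\int_0^{4K/3}T(r)\,dr<\infty.
\end{equation}
Then for every $h>0$ the function $w=h+\int_0^\rho T(r)\,dr$ is a barrier between $h$ and $M=h+J$, with $\operatorname{div}\sigma\ge\frac\varepsilon8\rho$.
\end{lemma}

\begin{proof}
Since $T\in C^1$, we have $w\in C^2(Q_+)$, and $h\le w\le M$ by Lemma~\ref{lem:foliation}(a). Moreover $\nabla w=p\,\omega$ with $p=T(\rho)|\nabla\rho|\in[T(\rho),2T(\rho)]$. For fixed $x'$ we have $\int_0^KT(x_1/\kappa)\,dx_1=\kappa\int_0^{K/\kappa}T\,dr\le J$, so $\int_{Q_+}|\nabla w|\,dx\le2(2K)^{n-1}J$ and $w\in W^{1,1}(Q_+)$. The field $\sigma=f'(p)\,\omega$ is $C^1$ on $\overline{Q_+}\cap\{x_1>0\}$, because $f'$ and $T$ are $C^1$. As $x_1\downarrow0$ we have $p\ge T(\frac43x_1)\to\infty$ and $\omega\to e_1$ uniformly, which gives (iii). Finally $\omega\cdot\nabla p=T'(\rho)|\nabla\rho|^2+T(\rho)\,\omega\cdot\nabla|\nabla\rho|\ge-3|T'(\rho)|$ by Lemma~\ref{lem:foliation}(a),(c).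 With \eqref{eq:div}, $f'(p)\ge f'(T(\rho))\ge\frac12$ and $0\le f''(p)\le f^\sharp(T(\rho))$ we obtain
\[
\operatorname{div}\sigma\ge\tfrac12\varepsilon\rho-3f^\sharp(T(\rho))|T'(\rho)|\ge\varepsilon\rho\big(\tfrac12-\tfrac38\big)=\tfrac\varepsilon8\rho>0.\qedhere
\]
\end{proof}

\begin{example}[Power profiles]\label{ex:power}
Suppose $f''(t)\le Ct^{-\mu}$ for $t\ge1$, and try $T(r)=ar^{-\alpha}$. Then $f^\sharp(T)|T'|\le C\alpha a^{1-\mu}r^{\alpha(\mu-1)-1}$ as long as $T\ge1$. The right-hand side is linear in $r$ for $\alpha=2/(\mu-1)$, and for large $a$ the first two conditions in \eqref{eq:profile} hold. The third holds exactly when $\alpha<1$, that is, when $\mu>3$; at $\mu=3$ the profile is $a/r$.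

Take $n=2$, $K=1$, $\varepsilon=\frac14$ and $f=f_5$, so that $f'(t)=t(1+t^4)^{-1/4}$ and $f^\sharp(t)=f''(t)\le t^{-5}$. Let $T(r)=2r^{-1/2}$. On $(0,\frac43]$ we have $T\ge\sqrt3>1$, hence $f'(T)\ge f'(1)=2^{-1/4}>\frac12$. Next, $f^\sharp(T)|T'|\le2^{-5}r^{5/2}\cdot r^{-3/2}=\frac r{32}=\frac\varepsilon8r$, and $J=4\sqrt{4/3}=8/\sqrt3$. So
\[
w(x_1,x_2)=h+8\sqrt{\frac{x_1}{4-x_2^2}}
\]
is a barrier between $h$ and $h+8/\sqrt3$ on $(0,1)\times(-1,1)$. By contrast, for $h+4\sqrt{x_1}$ the level sets are straight lines, and \eqref{eq:div} gives $\operatorname{div}\sigma=f''(p)\,\partial_1p<0$.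
\end{example}

\subsection{The profile under condition (S)}

For general $f$ it is easier to construct the inverse function $R=T^{-1}$. In terms of $R$, the second condition in \eqref{eq:profile} reads $f^\sharp\le\frac\varepsilon8R|R'|=-\frac\varepsilon{16}(R^2)'$, which can be integrated, and the third condition becomes $\int^\infty R\,dt<\infty$, which is \eqref{eq:S}.

\begin{lemma}\label{lem:profile}
If $f$ satisfies {\rm(H)} and \eqref{eq:S}, then there is a profile $T$ as in Lemma~\ref{lem:barrier}.
\end{lemma}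

\begin{proof}
The function $f^\sharp(s)=\max_{1\le\vartheta\le2}f''(\vartheta s)$ is continuous, because $f''$ is uniformly continuous on compact sets. It is positive, because $f'$ is strictly increasing on $[s,2s]$. By \eqref{eq:S} it is integrable on $[1,\infty)$. Fix $t_0\ge1$ with $f'(t_0)\ge\frac12$, choose $a\ge16/\varepsilon$ with $a\int_{t_0}^\infty f^\sharp\,ds>(\frac43K)^2$, and let
\[
R(t)=\Big(a\int_t^\infty f^\sharp(s)\,ds\Big)^{1/2},\qquad t\ge t_0.
\]
Then $R$ is positive and $C^1$, $2RR'=-af^\sharp<0$, $R(t)\to0$ as $t\to\infty$, and $r_0:=R(t_0)>\frac43K$. The inverse $T=R^{-1}\colon(0,r_0)\to(t_0,\infty)$ is $C^1$ and decreasing with $T(0+)=\infty$, and $f'(T)\ge f'(t_0)\ge\frac12$. From $T'(r)=1/R'(T(r))$ we get $f^\sharp(T(r))|T'(r)|=2r/a\le\frac\varepsilon8r$. Computing the area under the graph of $T$ by horizontal slices gives $\int_0^{r_0}T\,dr=t_0r_0+\int_{t_0}^\infty R\,dt$, which is finite by \eqref{eq:S}.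
\end{proof}

\section{Comparison across the hyperplane}\label{sec:comparison}

We now prove Theorem~\ref{thm:jump}. Two features of the relaxed problem stand in the way of a direct comparison argument: a minimizer need not attain its boundary values, and nothing is known a priori about its behavior on $H$. The first is handled by extending competitors to a larger box, which turns the boundary penalty into an interior jump term. The second is handled by property (iii) of the barrier.

\subsection{The extended problem}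

Let $N=1$ and let $Q$ be as in Section~\ref{sec:barrier}. For open $A\subset Q$ and $v\in\mathrm{BV}(A)$ put
\[
F_A(v)=\int_Af(|\nabla^av|)\,dx+|D^sv|(A).
\]
For $v\in\mathrm{BV}(Q)$ let $v^\pm$ be the traces on $\Gamma$ from $Q_\pm$. Since $\Gamma$ is Lebesgue null, (B3) gives
\begin{equation}\label{eq:split}
F_Q(v)=F_{Q_+}(v)+F_{Q_-}(v)+\int_\Gamma|v^+-v^-|\,d\mathcal H^{n-1}.
\end{equation}
Fix $M>0$, let $U=M\operatorname{sign}(x_1)\in\mathrm{BV}(Q)$, and for a compact set $Z\subset Q$ let $\mathcal A_Z$ be the class of all $v\in\mathrm{BV}(Q)$ with $v=U$ a.e.\ on $Q\setminus Z$.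

\begin{lemma}\label{lem:existence}
The functional $F_Q$ has a minimizer in $\mathcal A_Z$.
\end{lemma}

\begin{proof}
The class contains $U$. Let $(v_k)\subset\mathcal A_Z$ be a minimizing sequence. Since $c\le\ell=1$, hypothesis (H) gives $F_Q(v_k)\ge c|Dv_k|(Q)-\gamma\mathcal L^n(Q)$, so $|Dv_k|(Q)$ is bounded. The functions $v_k-U$ have compact support in $Q$, so the Poincar\'e inequality bounds them in $L^1$. By (B1), a subsequence converges in $L^1(Q)$ to some $v\in\mathcal A_Z$, with $Dv_k\to Dv$ weakly*.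

To apply (B6), we write $F_Q$ as a $1$-homogeneous functional of the measure $\lambda=(\mathcal L^n,Dv)$. Define $\Psi(s,z)=s\Phi(z/s)$ for $s>0$, $\Psi(0,z)=|z|$, and $\Psi=\infty$ for $s<0$. For $s\ge0$,
\[
\Psi(s,z)=\sup_{y\in\mathbb R^n}\big[s\Phi(y)+\nabla\Phi(y)\cdot(z-sy)\big].
\]
For $s>0$ this is the tangent plane inequality for $\Phi$ at $z/s$, with equality for $y=z/s$; for $s=0$ it holds because $\nabla\Phi(y)=f'(|y|)\hat y$ fills the open unit ball. So on the closed half-space $\{s\ge0\}$ the function $\Psi$ is a supremum of linear functions, and hence it is convex, lower semicontinuous and positively $1$-homogeneous. By homogeneity, $\int_Q\Psi(d\lambda/d|\lambda|)\,d|\lambda|$ is unchanged if $|\lambda|$ is replaced by $\mathcal L^n+|D^sv|$. With respect to that measure the density of $\lambda$ is $(1,\nabla^av)$ on a set carrying $\mathcal L^n$ and $(0,dD^sv/d|D^sv|)$ on a set carrying $|D^sv|$, so the integral is $F_Q(v)$. Now (B6) yields $F_Q(v)\le\liminf_kF_Q(v_k)$.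
\end{proof}

\subsection{The comparison principle}

\begin{proposition}\label{prop:comparison}
Let $w$ be a barrier between $h$ and $M$, let $Z\subset Q$ be compact, and let $u$ minimize $F_Q$ in $\mathcal A_Z$. Then $u\ge w$ a.e.\ in $Q_+$.
\end{proposition}

The competitor is $\max(u,w)$ on $Q_+$ and $u$ on $Q_-$. Raising $u$ by $\phi=(w-u)_+$ on one side may increase the jump on $\Gamma$, at a cost of at most $\int_\Gamma\phi^+$. The flux of $\sigma$ through $\Gamma$ saves exactly this amount in the bulk, because $\sigma\cdot e_1=1$ there.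

\begin{proof}
On $Q_+$ let $g=u-w\in\mathrm{BV}(Q_+)$ and $\phi=g_-=(w-u)_+$, so that $\max(u,w)=u+\phi=w+g_+$. On $Q_+\setminus Z$ we have $u=M\ge w$ and hence $\phi=0$. In particular $\phi$ vanishes near $\partial Q$.

\emph{Step 1: Gauss--Green up to $\Gamma$.} We claim that $\phi\operatorname{div}\sigma$ is integrable and
\begin{equation}\label{eq:gg}
\int_{Q_+}\sigma\cdot dD\phi=-\int_{Q_+}\phi\operatorname{div}\sigma\,dx-\int_\Gamma\phi^+\,d\mathcal H^{n-1}.
\end{equation}
The field $\sigma$ is not known to be $C^1$ up to $\Gamma$, so we work on $\{x_1>\eta\}$ and let $\eta\downarrow0$. For all but countably many $\eta\in(0,K)$ we have $|D\phi|(\{x_1=\eta\})=0$, and by (B3) the two traces of $\phi$ on $\{x_1=\eta\}$ are the same function $\phi_\eta\in L^1(Q')$. For such $\eta$, (B2) on the box $Q_\eta=Q\cap\{x_1>\eta\}$ gives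
\begin{equation}\label{eq:ggeta}
\int_{Q_\eta}\phi\operatorname{div}\sigma\,dx+\int_{Q_\eta}\sigma\cdot dD\phi=-\int_{Q'}\phi_\eta(x')\,\sigma_1(\eta,x')\,dx',
\end{equation}
since the trace of $\phi$ vanishes on the other faces. Next apply (B2) on $(0,\eta)\times Q'$ to the divergence-free field $\psi(x')e_1$, where $\psi\in C^1_c(Q')$ and $|\psi|\le1$. This gives $\int_{Q'}\psi\,(\phi_\eta-\phi^+)\,dx'=\int_{(0,\eta)\times Q'}\psi\,dD_1\phi$. Taking the supremum over $\psi$, we get $\|\phi_\eta-\phi^+\|_{L^1(Q')}\le|D\phi|((0,\eta)\times Q')\to0$ as $\eta\downarrow0$. Therefore, by $|\sigma|\le1$ and (iii),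
\[
\Big|\int_{Q'}\phi_\eta\,\sigma_1(\eta,\cdot)\,dx'-\int_{Q'}\phi^+\,dx'\Big|\le\|\phi_\eta-\phi^+\|_{L^1(Q')}+\sup_{Q'}|\sigma_1(\eta,\cdot)-1|\,\|\phi^+\|_{L^1(Q')}\to0.
\]
The second term in \eqref{eq:ggeta} converges by dominated convergence. The first converges by monotone convergence, since $\phi\operatorname{div}\sigma\ge0$, and its limit is finite because the other two limits are.

\emph{Step 2: the energy in $Q_+$.} We claim that
\begin{equation}\label{eq:bulk}
F_{Q_+}(u+\phi)\le F_{Q_+}(u)+\int_{Q_+}\sigma\cdot dD\phi.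
\end{equation}
Consider first the absolutely continuous parts. On $\{u\ge w\}$ we have $\phi=0$, so $\nabla^a\phi=0$ a.e.\ by (B4). On $\{u<w\}$ we have $u+\phi=w$, so $\nabla^a(u+\phi)=\nabla w$ and $\nabla^a\phi=\nabla w-\nabla^au$ a.e., and convexity gives $\Phi(\nabla w)\le\Phi(\nabla^au)+\sigma\cdot(\nabla w-\nabla^au)$. In both cases
\[
\Phi(\nabla^a(u+\phi))\le\Phi(\nabla^au)+\sigma\cdot\nabla^a\phi\qquad\text{a.e.\ in }Q_+.
\]
For the singular parts, $w\in W^{1,1}(Q_+)$ gives $D^su=D^sg$ and $D^s(u+\phi)=D^sg_+$. Apply (B5) to a Lebesgue-null Borel set that carries $D^sg$, $D^sg_+$ and $D^sg_-$. Together with $|\sigma|\le1$ this gives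
\[
|D^s(u+\phi)|(Q_+)=|D^su|(Q_+)-|D^s\phi|(Q_+)\le|D^su|(Q_+)+\int_{Q_+}\sigma\cdot dD^s\phi.
\]
Adding the two parts proves \eqref{eq:bulk}.

\emph{Step 3: the competitor.} Let $v=u+\phi$ on $Q_+$ and $v=u$ on $Q_-$. Then $v\in\mathrm{BV}(Q)$ by (B3), and $v=U$ on $Q\setminus Z$, so $v\in\mathcal A_Z$. On $\Gamma$ we have $v^+=u^++\phi^+$ with $\phi^+\ge0$ and $v^-=u^-$, hence $|v^+-v^-|\le|u^+-u^-|+\phi^+$. By \eqref{eq:split}, \eqref{eq:bulk} and \eqref{eq:gg},
\begin{align*}
F_Q(v)&\le F_{Q_+}(u)-\int_{Q_+}\phi\operatorname{div}\sigma\,dx-\int_\Gamma\phi^+\,d\mathcal H^{n-1}+F_{Q_-}(u)+\int_\Gamma\big(|u^+-u^-|+\phi^+\big)\,d\mathcal H^{n-1}\\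
&=F_Q(u)-\int_{Q_+}\phi\operatorname{div}\sigma\,dx.
\end{align*}
Minimality of $u$ gives $\int_{Q_+}\phi\operatorname{div}\sigma\,dx\le0$. Since $\operatorname{div}\sigma>0$, it follows that $\phi=0$ a.e.
\end{proof}

Each property of the barrier is used once. The bound $w\le M$ makes $v$ admissible. The strict inequality $\operatorname{div}\sigma>0$ gives the conclusion for \emph{every} minimizer. If the slope of $w$ on $\Gamma$ were finite, so that $\sigma_1\to s<1$, then Step~3 would leave the uncontrolled positive term $(1-s)\int_\Gamma\phi^+$.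

\subsection{Proof of Theorem~\ref{thm:jump}}

\emph{Setting.} The problem is invariant under isometries of $\mathbb R^n$, so we may assume $H=\{x_1=0\}$. Choose $K$ with $\overline\Omega\subset Q=(-K,K)^n$. Lemmas~\ref{lem:profile} and \ref{lem:barrier} provide a barrier $w$ between $h$ and some $M$. Let $U=M\operatorname{sign}(x_1)$.

\emph{The data for $N=1$.} Let $U_\partial$ be the trace on $\partial\Omega$ of $U|_{Q\setminus\overline\Omega}$; then $|U_\partial|\le M$, and $U_\partial=M\operatorname{sign}(x_1)$ on $\partial\Omega\setminus H$. By Gagliardo's theorem there is a function in $W^{1,1}(\Omega)$ with trace $U_\partial$. Truncating it at $\pm M$ does not change the trace, by (B2), and gives $u_0\in W^{1,1}\cap L^\infty(\Omega)$. For $v\in\mathrm{BV}(\Omega)$ let $\hat v=v$ in $\Omega$ and $\hat v=U$ in $Q\setminus\overline\Omega$. By (B3), $\hat v\in\mathrm{BV}(Q)$ and $|D\hat v|(\partial\Omega)=\int_{\partial\Omega}|u_0-v|\,d\mathcal H^{n-1}$. Since $\partial\Omega$ is Lebesgue null,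
\[
F_Q(\hat v)=\overline F[v]+F_{Q\setminus\overline\Omega}(U),
\]
and the last term is a finite constant. The map $v\mapsto\hat v$ is a bijection from $\mathrm{BV}(\Omega)$ onto $\mathcal A_{\overline\Omega}$. So $u$ is a $\mathrm{BV}$-minimizer if and only if $\hat u$ minimizes $F_Q$ in $\mathcal A_{\overline\Omega}$, and minimizers exist by Lemma~\ref{lem:existence}.

\emph{The jump for $N=1$.} Let $u$ be a $\mathrm{BV}$-minimizer. Proposition~\ref{prop:comparison} gives $\hat u\ge w\ge h$ a.e.\ in $Q_+$. The map $v\mapsto\tilde v$, $\tilde v(x)=-v(-x_1,x')$, preserves $F_Q$, fixes $U$, and maps $\mathcal A_{\overline\Omega}$ onto $\mathcal A_Z$, where $Z$ is the reflection of $\overline\Omega$ in $H$. So the image of $\hat u$ minimizes $F_Q$ in $\mathcal A_Z$, and Proposition~\ref{prop:comparison} applied to it gives $\hat u\le-h$ a.e.\ in $Q_-$. By (B2) the traces on $\Gamma$ satisfy $\hat u^+\ge h$ and $\hat u^-\le-h$, and (B3) gives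
\[
|Du|(H\cap\Omega)=\int_{H\cap\Omega}|\hat u^+-\hat u^-|\,d\mathcal H^{n-1}\ge2h\,\mathcal H^{n-1}(H\cap\Omega).
\]
The right-hand side is positive because $H\cap\Omega$ is nonempty and relatively open in $H$. Since $\mathcal L^n(H)=0$, we have $|D^su|(\Omega)\ge|Du|(H\cap\Omega)$.

\emph{The case $N\ge2$.} Take the data $(u_0,0,\dots,0)$ with $u_0$ as above, and write $\overline F_N$ and $\overline F_1$ for the vectorial and the scalar functional. For $u\in\mathrm{BV}(\Omega;\mathbb R^N)$ the measure $Du^1$ is the first row of $Du$, so $|\nabla^au^1|\le|\nabla^au|$, $|D^su^1|\le|D^su|$ and $|Du^1|\le|Du|$; also $|u_0-u^1|\le|(u_0,0,\dots,0)-u|$ on $\partial\Omega$. As $f$ is increasing, $\overline F_1[u^1]\le\overline F_N[u]$, and $\overline F_N[(v,0,\dots,0)]=\overline F_1[v]$ for scalar $v$. If $v$ is a scalar minimizer, then $\overline F_N[(v,0,\dots,0)]=\overline F_1[v]\le\overline F_1[u^1]\le\overline F_N[u]$ for all $u$, so vectorial minimizers exist. If $u$ is a vectorial minimizer, then $\overline F_1[u^1]\le\overline F_N[u]\le\overline F_N[(v,0,\dots,0)]=\overline F_1[v]$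 for all scalar $v$, so $u^1$ is a scalar minimizer, and the scalar result applies to it. \qed

\begin{example}
Let $n=2$, $N=1$, $f=f_5$, let $\Omega$ be a disk centered at $0$ of radius less than $1$, and let $u_0$ have trace $5\operatorname{sign}(x_1)$. With the barrier of Example~\ref{ex:power} and $h=5-8/\sqrt3>\frac38$, the proof shows that every $\mathrm{BV}$-minimizer jumps by more than $\frac34$ across the vertical diameter.
\end{example}

\section{The dual field and the absence of singularities}\label{sec:dual}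

We prove Theorem~\ref{thm:reg}. A $\mathrm{BV}$-minimizer $v$ cannot be differentiated or used as a test function, and there is no reason why an approximation scheme should converge to the given $v$. Duality removes this difficulty. We build one divergence-free field $\sigma$ from regularized problems, and we show two things: $D^sv$ is concentrated where $|\sigma|=1$, for every minimizer $v$, as the heuristic of Section~\ref{sec:why} suggests; and $|\sigma|<1$ outside a set that is too small to carry $D^sv$. ``Small'' must mean $\mathcal H^{n-1}$-null, since $D^sv$ lives on a Lebesgue-null set anyway.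

Throughout, $I=\inf\{F[w]:w\in u_0+W^{1,1}_0(\Omega;\mathbb R^N)\}$, the divergence of a matrix field is taken row by row, and $C$ denotes constants independent of $j$. The convex conjugate $\Phi^*(\xi)=\sup_z[\xi\cdot z-\Phi(z)]\in[-f(0),\infty]$ is convex and lower semicontinuous. Fenchel's inequality $\Phi(z)+\Phi^*(\xi)\ge\xi\cdot z$ holds for all $z,\xi$, with equality for $\xi=\nabla\Phi(z)$.

\subsection{Construction of the dual field}

Choose $u_0^j\in C^\infty(\overline\Omega;\mathbb R^N)$ with $u_0^j\to u_0$ in $W^{1,1}$, and put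
\[
\varepsilon_j=\frac1{j\,(1+\|\nabla u_0^j\|_{L^2}^2)},\qquad\Phi_j(z)=\Phi(z)+\frac{\varepsilon_j}2|z|^2,\qquad F_j[w]=\int_\Omega\Phi_j(\nabla w)\,dx.
\]
The choice of $\varepsilon_j$ makes $\varepsilon_j\|\nabla u_0^j\|_{L^2}^2\le1/j$, although $u_0$ need not be in $W^{1,2}$. The functional $F_j$ is convex, continuous and coercive on $u_0^j+W_0^{1,2}(\Omega;\mathbb R^N)$, so it has a minimizer $u_j$. From $F_j[u_j]\le F_j[u_0^j]\le C$ and (H),
\begin{equation}\label{eq:energy}
\int_\Omega|\nabla u_j|\,dx+\varepsilon_j\int_\Omega|\nabla u_j|^2\,dx\le C.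
\end{equation}
Let $\tau_j=\nabla\Phi(\nabla u_j)$, so that $|\tau_j|=f'(|\nabla u_j|)<1$. The Euler equation is
\begin{equation}\label{eq:euler}
\int_\Omega(\tau_j+\varepsilon_j\nabla u_j)\cdot\nabla\psi\,dx=0\qquad\text{for all }\psi\in W^{1,2}_0(\Omega;\mathbb R^N).
\end{equation}
Along a subsequence $\tau_j\to\sigma$ weakly* in $L^\infty$, with $|\sigma|\le1$. By \eqref{eq:energy}, $\|\varepsilon_j\nabla u_j\|_{L^2}^2\le C\varepsilon_j\to0$, so $\operatorname{div}\sigma=0$ in the sense of distributions.

\begin{lemma}\label{lem:duality}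
We have $\Phi^*(\sigma)\in L^1(\Omega)$ and $I\le\mathcal R[\sigma]:=\int_\Omega\big(\sigma\cdot\nabla u_0-\Phi^*(\sigma)\big)\,dx$.
\end{lemma}

\begin{proof}
Fenchel's equality gives $\Phi(\nabla u_j)=\tau_j\cdot\nabla u_j-\Phi^*(\tau_j)$. Testing \eqref{eq:euler} with $u_j-u_0^j$ gives $\int\tau_j\cdot\nabla u_j=\int\tau_j\cdot\nabla u_0^j+\varepsilon_j\int\nabla u_j\cdot\nabla u_0^j-\varepsilon_j\int|\nabla u_j|^2$. Hence
\[
F_j[u_j]=\int_\Omega\tau_j\cdot\nabla u_0^j\,dx+\varepsilon_j\int_\Omega\nabla u_j\cdot\nabla u_0^j\,dx-\frac{\varepsilon_j}2\int_\Omega|\nabla u_j|^2\,dx-\int_\Omega\Phi^*(\tau_j)\,dx.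
\]
The first term tends to $\int\sigma\cdot\nabla u_0$, as a product of a weakly* and a strongly convergent sequence. The second is at most $(\varepsilon_j\|\nabla u_j\|_{L^2}^2)^{1/2}(\varepsilon_j\|\nabla u_0^j\|_{L^2}^2)^{1/2}\le Cj^{-1/2}$, and the third is nonpositive. On the left, $u_j-u_0^j+u_0\in u_0+W_0^{1,1}$ and $\Phi$ is $1$-Lipschitz, so $F_j[u_j]\ge F[u_j]\ge I-\|\nabla u_0^j-\nabla u_0\|_{L^1}$. Therefore
\[
\limsup_j\int_\Omega\Phi^*(\tau_j)\,dx\le\int_\Omega\sigma\cdot\nabla u_0\,dx-I.
\]
The functional $\tau\mapsto\int_\Omega\Phi^*(\tau)\,dx$ on $L^2$ is convex, and it is strongly lower semicontinuous by Fatou's lemma, since $\Phi^*\ge-f(0)$. Its sublevel sets are closed and convex, hence weakly closed. As $\tau_j\to\sigma$ weakly in $L^2$, we obtain $\int\Phi^*(\sigma)\le\int\sigma\cdot\nabla u_0-I$.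
\end{proof}

\subsection{Second-order estimates}

The basic tool is a Caccioppoli inequality. Let $\Omega'\subset\Omega$ be open, let $\mathcal B(x)$ be bounded, measurable, symmetric, nonnegative bilinear forms on $\mathbb R^{N\times n}$, and let $y\in W^{1,2}_{\mathrm{loc}}(\Omega';\mathbb R^N)$ satisfy $\int\mathcal B[\nabla y,\nabla\psi]\,dx=0$ for all $\psi\in W^{1,2}$ with compact support in $\Omega'$. For $\varphi\in C_c^\infty(\Omega')$ take $\psi=\varphi^2y$, so that $\nabla\psi=\varphi^2\nabla y+2\varphi\,y\otimes\nabla\varphi$. The Cauchy--Schwarz inequality for $\mathcal B$ gives $X\le2X^{1/2}Y^{1/2}$, that is,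
\begin{equation}\label{eq:cacc}
X\le4Y,\qquad\text{where }X=\int\varphi^2\mathcal B[\nabla y,\nabla y]\,dx,\quad Y=\int\mathcal B[y\otimes\nabla\varphi,y\otimes\nabla\varphi]\,dx.
\end{equation}

We apply this twice. By \eqref{eq:U}, the eigenvalues of $D^2\Phi_j$ lie in $[\varepsilon_j,C_0+\varepsilon_j]$. Let $y=\Delta_su_j$ be the difference quotient of step $s$ in direction $e_m$. By \eqref{eq:euler} it solves an equation as above with $\mathcal B(x)=\int_0^1D^2\Phi_j\big(\nabla u_j(x)+\vartheta s\,\nabla y(x)\big)\,d\vartheta$. Then \eqref{eq:cacc} gives $\varepsilon_j\int\varphi^2|\Delta_s\nabla u_j|^2\le4(C_0+\varepsilon_j)\|\nabla\varphi\|_\infty^2\|\nabla u_j\|_{L^2}^2$ for small $s$, so $u_j\in W^{2,2}_{\mathrm{loc}}$. Since $\nabla\Phi_j$ is $C^1$ with bounded derivative, the chain rule applies to $\nabla\Phi_j(\nabla u_j)$. Testing \eqref{eq:euler} with $\partial_m\psi$, $\psi\in C_c^\infty$, integrating by parts and using density, we see that $y=\partial_mu_j$ solves the equation with $\mathcal B=D^2\Phi_j(\nabla u_j)$.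 Now use \eqref{eq:cacc}, $D^2\Phi\le D^2\Phi_j$ on the left and \eqref{eq:U} on the right, and sum over $m$:
\begin{equation}\label{eq:second}
\int\varphi^2\sum_{m=1}^nD^2\Phi(\nabla u_j)[\partial_m\nabla u_j,\partial_m\nabla u_j]\,dx\le4\int\Big(\frac{C_0}{\sqrt{1+|\nabla u_j|^2}}+\varepsilon_j\Big)|\nabla u_j|^2|\nabla\varphi|^2\,dx\le C_\varphi.
\end{equation}
The last bound is uniform in $j$ by \eqref{eq:energy}, because $t^2/\sqrt{1+t^2}\le t$. This is the main use of \eqref{eq:U}: it lowers the quadratic right-hand side to the linear growth that the energy controls.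

The first consequence is regularity of $\sigma$. To control the set where $|\sigma|=1$ we need more, namely a function of $|\sigma|$ that blows up at $|\sigma|=1$ and still has bounded variation. We look for it as a limit of $G(|\nabla u_j|)$ with $G$ unbounded. We have two uniform bounds: \eqref{eq:second} controls $\int f''(|\nabla u_j|)\,\big|\nabla|\nabla u_j|\big|^2$, and \eqref{eq:energy} controls $\int|\nabla u_j|$. The Cauchy--Schwarz inequality combines them when $G'(t)=\sqrt t\sqrt{f''(t)}$. So let
\[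
G(t)=\int_0^t\sqrt{sf''(s)}\,ds,\qquad\theta=G\circ(f')^{-1}\text{ on }[0,1),\qquad\theta(1)=\infty.
\]
For the area integrand, $G'(t)\sim1/t$ and $G(t)\sim\log t$. In general $G\in C^1$, $0\le G'\le C_0^{1/2}$ by \eqref{eq:U}, and $G(t)\to\infty$ by hypothesis. Since $f'\colon[0,\infty)\to[0,1)$ is an increasing homeomorphism, $\theta\colon[0,1]\to[0,\infty]$ is continuous and nondecreasing. Continuity at $1$ is the only place where the divergence of the integral is used.

\begin{lemma}\label{lem:estimates}
We have $\sigma\in W^{1,2}_{\mathrm{loc}}(\Omega;\mathbb R^{N\times n})$ and $g:=\theta(|\sigma|)\in\mathrm{BV}_{\mathrm{loc}}(\Omega)$.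
\end{lemma}

\begin{proof}
A symmetric matrix $P$ with $0\le P\le C_0$ satisfies $|P\zeta|^2\le C_0\,P\zeta\cdot\zeta$. Since $\partial_m\tau_j=D^2\Phi(\nabla u_j)\,\partial_m\nabla u_j$, estimate \eqref{eq:second} shows that $(\tau_j)$ is bounded in $W^{1,2}_{\mathrm{loc}}$. Hence $\sigma\in W^{1,2}_{\mathrm{loc}}$ and, by Rellich's theorem, $\tau_j\to\sigma$ a.e.\ along a subsequence.

Let $p_j=|\nabla u_j|\in W^{1,2}_{\mathrm{loc}}$ and $g_j=G(p_j)$. Almost everywhere on $\{p_j>0\}$ we have $\partial_mp_j=p_j^{-1}\nabla u_j\cdot\partial_m\nabla u_j$, and $\nabla p_j=0$ a.e.\ on $\{p_j=0\}$. So \eqref{eq:hessian} gives $\sum_mD^2\Phi(\nabla u_j)[\partial_m\nabla u_j,\partial_m\nabla u_j]\ge f''(p_j)|\nabla p_j|^2$ a.e. For $\varphi\in C_c^\infty(\Omega)$ with $\varphi\ge0$,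
\[
\int\varphi|\nabla g_j|\,dx=\int\sqrt{p_j}\cdot\varphi\sqrt{f''(p_j)}\,|\nabla p_j|\,dx\le\Big(\int_\Omega p_j\,dx\Big)^{1/2}C_\varphi^{1/2}\le C,
\]
and $0\le g_j\le C_0^{1/2}p_j$ is bounded in $L^1(\Omega)$. By (B1) on balls, a subsequence of $(g_j)$ converges in $L^1_{\mathrm{loc}}$ to a function in $\mathrm{BV}_{\mathrm{loc}}(\Omega)$. On the other hand $g_j=\theta(f'(p_j))=\theta(|\tau_j|)\to\theta(|\sigma|)$ a.e., which identifies the limit as $g$.
\end{proof}

\subsection{The field is strictly short outside an $\mathcal H^{n-1}$-null set}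

We recall the fine properties of a map $y\in\mathrm{BV}_{\mathrm{loc}}(\Omega;\mathbb R^k)$. A vector $y^*(x)$ is the \emph{approximate limit} of $y$ at $x$ if $r^{-n}\int_{B_r(x)}|y-y^*(x)|\to0$ as $r\downarrow0$. The set $S_y$ of points without approximate limit is Borel and Lebesgue null, $y^*$ is Borel, and $y^*=y$ a.e. A point $x\in S_y$ belongs to the \emph{jump set} $J_y$ if there are a unit vector $\nu$ and vectors $y^+(x)\neq y^-(x)$ such that the same averages of $|y-y^\pm(x)|$ over the half-balls $B_r(x)\cap\{\pm(\,\cdot-x)\cdot\nu>0\}$ tend to $0$.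
\begin{itemize}
\item[(B7)] \emph{Federer--Vol'pert theorem} \cite[Thm.~3.78]{AFP}. We have $\mathcal H^{n-1}(S_y\setminus J_y)=0$, and $|Dy|(E)=\int_E|y^+-y^-|\,d\mathcal H^{n-1}$ for Borel sets $E\subset J_y$.
\item[(B8)] \cite[Lemma~3.76]{AFP}. If $E$ is a Borel set with $\mathcal H^{n-1}(E)=0$, then $|Dy|(E)=0$.
\end{itemize}

\begin{lemma}\label{lem:short}
We have $\mathcal H^{n-1}(S_\sigma)=0$, $|\sigma^*|\le1$ on $\Omega\setminus S_\sigma$, and the Borel set $E_1=\{x\in\Omega\setminus S_\sigma:|\sigma^*(x)|=1\}$ is $\mathcal H^{n-1}$-null.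
\end{lemma}

\begin{proof}
Since $D\sigma\ll\mathcal L^n$ and $J_\sigma$ is Lebesgue null, $\int_{J_\sigma}|\sigma^+-\sigma^-|\,d\mathcal H^{n-1}=|D\sigma|(J_\sigma)=0$. The integrand is positive, so $\mathcal H^{n-1}(J_\sigma)=0$, and (B7) gives $\mathcal H^{n-1}(S_\sigma)=0$. As a limit of averages of $\sigma$, the vector $\sigma^*(x)$ has norm at most $1$.

At every $x\notin S_g\setminus J_g$ the averages of $g$ over $B_r(x)$ converge to a finite number, either $g^*(x)$ or $\frac12(g^+(x)+g^-(x))$. We show that they tend to infinity at every $x\in E_1$; then $E_1\subset S_g\setminus J_g$, which is $\mathcal H^{n-1}$-null by Lemma~\ref{lem:estimates} and (B7). Let $x\in E_1$ and $k>0$, and choose $s_k<1$ with $\theta>k$ on $(s_k,1]$. On $\{g\le k\}$ we have $|\sigma|\le s_k$, hence $|\sigma-\sigma^*(x)|\ge1-s_k$. Therefore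
\[
r^{-n}\mathcal L^n\big(B_r(x)\cap\{g\le k\}\big)\le\frac{r^{-n}}{1-s_k}\int_{B_r(x)}|\sigma-\sigma^*(x)|\,dy\to0.
\]
Since $g\ge0$, the lower limit of the averages of $g$ is at least $k$, and $k$ is arbitrary.
\end{proof}

\subsection{Extremality relations}

It remains to connect $\sigma$ with an arbitrary minimizer. This needs an integration by parts up to $\partial\Omega$ between a bounded divergence-free field and a $\mathrm{BV}$ map. For $q\in L^\infty(\Omega;\mathbb R^n)$ with $\operatorname{div}q=0$ and $b\in\mathrm{BV}(\Omega)$, Anzellotti's pairing $(q,Db)$ is the distribution $\varphi\mapsto-\int_\Omega b\,q\cdot\nabla\varphi\,dx$. It is a finite measure; in our application this is visible from \eqref{eq:pairing} below.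
\begin{itemize}
\item[(B9)] \emph{Anzellotti's theorem} \cite[Thms.~1.2, 1.9]{Anz}. For $q\in L^\infty(\Omega;\mathbb R^n)$ with $\operatorname{div}q=0$ there is a normal trace $[q\nu]\in L^\infty(\partial\Omega)$, linear in $q$, with $\|[q\nu]\|_\infty\le\|q\|_\infty$ and $(q,Db)(\Omega)=\int_{\partial\Omega}[q\nu]\,b\,d\mathcal H^{n-1}$ for all $b\in\mathrm{BV}(\Omega)$.
\end{itemize}

\begin{lemma}\label{lem:parts}
There is $[\sigma\nu]\in L^\infty(\partial\Omega;\mathbb R^N)$ with $|[\sigma\nu]|\le1$ a.e.\ such that, for all $b\in\mathrm{BV}(\Omega;\mathbb R^N)$,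
\[
\int_\Omega\sigma\cdot\nabla^ab\,dx+\int_\Omega\sigma^*\cdot dD^sb=\int_{\partial\Omega}[\sigma\nu]\cdot b\,d\mathcal H^{n-1}.
\]
\end{lemma}

\begin{proof}
Let $\varphi\in C_c^\infty(\Omega)$, and let $\sigma_r$ be the mollification of $\sigma$ with a standard kernel supported in $B_r(0)$. For small $r$ it is smooth and divergence free near the support of $\varphi$, so $\int\varphi\,\sigma_r\cdot dDb=-\int b\cdot(\sigma_r\nabla\varphi)\,dx$. We have $|\sigma_r|\le1$, and for $x\notin S_\sigma$ we have $|\sigma_r(x)-\sigma^*(x)|\le Cr^{-n}\int_{B_r(x)}|\sigma-\sigma^*(x)|\,dy\to0$. By Lemma~\ref{lem:short} and (B8), $S_\sigma$ is null for $|Db|$ as well as for $\mathcal L^n$. Dominated convergence on both sides gives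
\begin{equation}\label{eq:pairing}
-\int_\Omega b\cdot(\sigma\nabla\varphi)\,dx=\int_\Omega\varphi\,\sigma^*\cdot dDb.
\end{equation}
Thus the sum over $\alpha$ of the pairings of the rows $\sigma^\alpha$ with $Db^\alpha$ is the measure $\sigma^*\cdot Db=\sigma\cdot\nabla^ab\,\mathcal L^n+\sigma^*\cdot D^sb$. Let $[\sigma\nu]$ have the components $[\sigma^\alpha\nu]$; then (B9) gives the formula. For a unit vector $a\in\mathbb R^N$ the field $a^T\sigma$ is divergence free with $|a^T\sigma|\le|\sigma|\le1$, so $a\cdot[\sigma\nu]=[(a^T\sigma)\nu]\le1$ a.e.\ by linearity. Letting $a$ run through a countable dense subset of the unit sphere gives $|[\sigma\nu]|\le1$ a.e.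
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:reg}]
Let $v$ be a $\mathrm{BV}$-minimizer and $P=dD^sv/d|D^sv|$, so that $|P|=1$ holds $|D^sv|$-a.e. Lemma~\ref{lem:parts} with $b=u_0-v$, where $D^sb=-D^sv$, gives
\[
\int_\Omega\sigma\cdot\nabla u_0\,dx=\int_\Omega\sigma\cdot\nabla^av\,dx+\int_\Omega\sigma^*\cdot P\,d|D^sv|+\int_{\partial\Omega}[\sigma\nu]\cdot(u_0-v)\,d\mathcal H^{n-1}.
\]
Inserting this into $\mathcal R[\sigma]$ and subtracting from \eqref{eq:relaxed}, we get
\begin{align*}
\overline F[v]-\mathcal R[\sigma]={}&\int_\Omega\big(\Phi(\nabla^av)+\Phi^*(\sigma)-\sigma\cdot\nabla^av\big)\,dx+\int_\Omega\big(1-\sigma^*\cdot P\big)\,d|D^sv|\\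
&+\int_{\partial\Omega}\big(|u_0-v|-[\sigma\nu]\cdot(u_0-v)\big)\,d\mathcal H^{n-1}.
\end{align*}
The three integrands are nonnegative, by Fenchel's inequality, by $|\sigma^*|\le1$ and by $|[\sigma\nu]|\le1$. On the other hand $\overline F=F$ on $u_0+W_0^{1,1}$, so $\overline F[v]\le I\le\mathcal R[\sigma]$ by Lemma~\ref{lem:duality}. Hence all three integrals vanish. In particular $\sigma^*\cdot P=1$, and therefore $|\sigma^*|=1$, at $|D^sv|$-a.e.\ point. So $|D^sv|$ is carried by $E_1$. By Lemma~\ref{lem:short} and (B8), $|D^sv|(\Omega)=|D^sv|(E_1)\le|Dv|(E_1)=0$.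
\end{proof}

\section{Comparison of the integral conditions}\label{sec:cor}

Theorem~\ref{thm:jump} needs \eqref{eq:S}, and Theorem~\ref{thm:reg} needs the divergence of $\int\sqrt{tf''}$. The quantity $\int\sqrt\delta$ from Section~\ref{sec:why} lies between the two.

\begin{lemma}\label{lem:equiv}
Let $f$ satisfy {\rm(H)}. Then
\[
\eqref{eq:S}\;\Longrightarrow\;\int_1^\infty\sqrt{\delta(t)}\,dt<\infty\;\Longrightarrow\;\int_1^\infty\sqrt{tf''(t)}\,dt<\infty.
\]
If \eqref{eq:almost} holds, the three conditions are equivalent.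
\end{lemma}

\begin{proof}
Let $\Delta_i=\int_{2^i}^{2^{i+1}}f''\,dt$, so that $\delta(2^j)=\sum_{i\ge j}\Delta_i$.

The first implication follows from $f''\le f^\sharp$, which gives $\delta(t)\le\int_t^\infty f^\sharp$. Under \eqref{eq:almost} we have $f^\sharp\le\Lambda f''$ on $[t_1,\infty)$, so $\int_t^\infty f^\sharp\le\Lambda\delta(t)$ for $t\ge t_1$; the inner integral in \eqref{eq:S} is then bounded on $[1,t_1]$, and the converse follows.

For the second implication, use the Cauchy--Schwarz inequality with $\int_{2^i}^{2^{i+1}}t\,dt=\frac32\,4^i\le2\cdot4^i$ and the monotonicity of $\delta$: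
\[
\int_{2^i}^{2^{i+1}}\sqrt{tf''}\,dt\le\sqrt2\,2^i\sqrt{\Delta_i}\le\sqrt2\,2^i\sqrt{\delta(2^i)}\le2\sqrt2\int_{2^{i-1}}^{2^i}\sqrt\delta\,dt.
\]
Summing over $i\ge1$ proves the claim.

For the converse we must reverse the Cauchy--Schwarz inequality, and \eqref{eq:almost} allows this at the price of shifting by one dyadic block. Let $2^{i-1}\ge t_1$, $t\in[2^{i-1},2^i]$ and $s\in[2^i,2^{i+1}]$. Then $f''(s)\le\Lambda^2f''(t)$. If $s\le2t$, this is \eqref{eq:almost} and $\Lambda\ge1$. If $s>2t$, then $t<s/2\le2^i\le2t$, and $f''(s)\le\Lambda f''(s/2)\le\Lambda^2f''(t)$. With $m_i=\min_{[2^{i-1},2^i]}f''$ we obtain $\Delta_i\le2^i\Lambda^2m_i$ and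
\[
\int_{2^{i-1}}^{2^i}\sqrt{tf''}\,dt\ge2^{i-1}\big(2^{i-1}m_i\big)^{1/2}\ge\frac{2^i\sqrt{\Delta_i}}{2\sqrt2\,\Lambda}.
\]
So $\int_1^\infty\sqrt{tf''}\,dt<\infty$ implies $\sum_i2^i\sqrt{\Delta_i}<\infty$. For $t\in[2^j,2^{j+1}]$ we have $\sqrt{\delta(t)}\le\sqrt{\delta(2^j)}\le\sum_{i\ge j}\sqrt{\Delta_i}$, and therefore
\[
\int_1^\infty\sqrt\delta\,dt\le\sum_{j\ge0}2^j\sum_{i\ge j}\sqrt{\Delta_i}=\sum_{i\ge0}\sqrt{\Delta_i}\sum_{j=0}^i2^j\le\sum_{i\ge0}2^{i+1}\sqrt{\Delta_i}<\infty.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]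
Part (a) is Theorem~\ref{thm:reg}, and the equivalence in it is part of Lemma~\ref{lem:equiv}. In part (b), Lemma~\ref{lem:equiv} gives \eqref{eq:S}, and Theorem~\ref{thm:jump} applies with any hyperplane that meets $\Omega$. For $f_\mu$ the function $f''$ is decreasing, so \eqref{eq:almost} holds with $\Lambda=1$, and $\sqrt{tf''(t)}\sim t^{(1-\mu)/2}$; the integral diverges if and only if $\mu\le3$. If $f''(t)=t^{-3}(\log t)^{-\beta}$ for large $t$ with $\beta\ge0$, then $f''$ is eventually decreasing, $tf''(t)$ is bounded, and $\sqrt{tf''(t)}=t^{-1}(\log t)^{-\beta/2}$; the integral diverges if and only if $\beta\le2$.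
\end{proof}

The logarithmic family shows that the scale of exponents $\mu$ is too coarse to describe the threshold. If $\beta>0$ and $f''>0$ on $[0,\infty)$, such an integrand is $\mu$-elliptic for every $\mu>3$ and is not $3$-elliptic. All its minimizers are $W^{1,1}$-regular for $\beta\le2$, while for $\beta>2$ there are bounded data that force a jump.

\begin{thebibliography}{9}

\bibitem{AFP}
Ambrosio, Fusco, Pallara, \emph{Functions of Bounded Variation and Free Discontinuity Problems}, 2000.

\bibitem{Anz}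
Anzellotti, Ann.\ Mat.\ Pura Appl.\ \textbf{135} (1983).

\bibitem{BBG}
Lisa Beck, Miroslav Bul\'i\v{c}ek, Franz Gmeineder, \emph{On a Neumann problem for variational functionals of linear growth}, arXiv:1801.03014 (2018).

\end{thebibliography}
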